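\title{Every isomorphism spectrum is a bi-embeddability spectrum, but not conversely}

\begin{abstract}
The degree spectrum of a countable structure under an equivalence relation is the set of Turing degrees of the structures on $\omega$ that are equivalent to it. We show that the spectra under isomorphism form a proper subclass of the spectra under bi-embeddability. Properness is witnessed by a graph that codes an increasing chain of sets up to cofinality. For the inclusion we spread a given structure over a computable forest in which every infinite branch is forced to mention every element, and on which every permutation of the elements acts by an embedding.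
\end{abstract}

\section{The question and the results}\label{sec:intro}

A countable structure can be written down on the natural numbers in many ways, and some of these presentations are harder to compute than others. Degree spectra record which complexities occur. Throughout, a \emph{structure} is a countable structure with universe $\omega$ in a computable language, and its \emph{degree} $\deg(\mathcal B)$ is the Turing degree of its atomic diagram. For an equivalence relation $\sim$ on structures, the \emph{degree spectrum of $\mathcal A$ under $\sim$} is
\[
\operatorname{DgSp}_\sim(\mathcal A)=\{\deg(\mathcal B):\mathcal B\sim\mathcal A\}.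
\]
An \emph{embedding} is an isomorphism onto a substructure; in a relational language it is an injective map that preserves and reflects every basic relation. Two structures are \emph{bi-embeddable}, $\mathcal A\approx\mathcal B$, if each embeds in the other. A family of Turing degrees is an \emph{isomorphism spectrum} if it equals $\operatorname{DgSp}_{\cong}(\mathcal B)$ for some structure $\mathcal B$, and a \emph{bi-embeddability spectrum} if it equals $\operatorname{DgSp}_{\approx}(\mathcal B)$ for some $\mathcal B$. The following question is posed by Fokina, Rossegger and San Mauro \cite{FRS}: \emph{is there a bi-embeddability spectrum that is not an isomorphism spectrum, and is there an isomorphism spectrum that is not a bi-embeddability spectrum?}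

The two kinds of spectra can be compared on a family of graphs that we use again later. A \emph{cycle of length $m\ge 3$} in a graph is a sequence of $m$ distinct vertices in which consecutive vertices, and the last and the first, are adjacent. Embeddings send cycles to cycles of the same length. For $S\subseteq\omega$, the \emph{daisy} $D(S)$ consists of a vertex called the \emph{root} and, for each $n\in S$, one cycle of length $n+3$ through the root, called a \emph{petal}; distinct petals meet only in the root, and there are no other vertices or edges.

\begin{lemma}\label{lem:petals}
Every cycle in a daisy is a petal.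
\end{lemma}

\begin{proof}
Removing the root leaves disjoint paths, one for each petal, and only the two ends of such a path are adjacent to the root. A disjoint union of paths has no cycle, so a cycle $C$ passes through the root. The rest of $C$ is a path with at least two vertices inside one of these paths, and both of its ends are adjacent to the root. So it is the whole path, and $C$ is the petal.
\end{proof}

\begin{example}\label{ex:rigid}
Let $S$ be infinite. An embedding of $D(S)$ into itself sends each petal to a cycle of the same length, that is, onto itself, so it is surjective. If $j\colon D(S)\to\mathcal B$ and $i\colon\mathcal B\to D(S)$ are embeddings, then $i\circ j$ is surjective, hence so is $i$, and $\mathcal B\cong D(S)$. Here the two spectra coincide.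
\end{example}

\begin{example}\label{ex:collapse}
Let $\mathcal U$ be the disjoint union of infinitely many copies of $D(\omega)$, and let $\mathcal M$ be the disjoint union of $D(S)$ and $\mathcal U$, where $S$ is not computably enumerable. In any copy of $\mathcal M$ we have $n\in S$ if and only if the root of $D(S)$ lies on a cycle of length $n+3$, so $S$ is c.e.\ in every copy and no copy is computable. On the other hand $\mathcal U$ has a computable copy, and $\mathcal M\approx\mathcal U$: send $D(S)$ into the first component of $\mathcal U$ and shift the other components by one. So $\mathbf 0$ lies in $\operatorname{DgSp}_\approx(\mathcal M)$ but not in $\operatorname{DgSp}_{\cong}(\mathcal M)$.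
\end{example}

What should one guess? A bi-embeddability class is a union of isomorphism classes, so
\[
\operatorname{DgSp}_\approx(\mathcal A)=\bigcup_{\mathcal B\approx\mathcal A}\operatorname{DgSp}_{\cong}(\mathcal B).
\]
A union of isomorphism spectra has no reason to be one (Example~\ref{ex:cones} below), which suggests that new families of degrees appear. In the other direction, Example~\ref{ex:collapse} shows that bi-embeddability can erase the information coded in a structure, so one might expect some isomorphism spectra to be out of its reach. The first guess is right and the second is wrong.

\begin{theorem}\label{thm:main}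
The isomorphism spectra form a proper subclass of the bi-embeddability spectra:
\begin{enumerate}
\item[(a)] there is a graph whose bi-embeddability spectrum is not an isomorphism spectrum;
\item[(b)] for every structure $\mathcal M$ there is a structure $\mathcal A$ with $\operatorname{DgSp}_\approx(\mathcal A)=\operatorname{DgSp}_{\cong}(\mathcal M)$.
\end{enumerate}
\end{theorem}

Both parts have sharper forms. For a sequence $G=(G_i)_{i\in\omega}$ of subsets of $\omega$, let $\mathfrak G(G)$ be the disjoint union of infinitely many copies of $D(G_i)$ for each $i$. For $f\in\omega^\omega$ put
\[
f_0(n)=\lceil f(n)/2\rceil,\qquad f_1(n)=\lfloor f(n)/2\rfloor,\qquad S_i=S_i(f)=\{n:f(n)\le i\},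
\]
and let $\mathfrak G_f=\mathfrak G\bigl((S_i)_{i\in\omega}\bigr)$.

\begin{theorem}\label{thm:graph}
There is a function $f\le_T 0'$ with the following properties.
\begin{enumerate}
\item[(1)] $\mathfrak G_f$ is bi-embeddable with an $f_0$-computable graph and with an $f_1$-computable graph.
\item[(2)] Every structure $\mathcal M$ that has an $f_0$-computable copy and an $f_1$-computable copy has a copy $\mathcal N$ with $\deg(\mathcal N)\notin\operatorname{DgSp}_\approx(\mathfrak G_f)$.
\item[(3)] No isomorphism spectrum that is contained in $\operatorname{DgSp}_\approx(\mathfrak G_f)$ contains both a degree $\le\deg(f_0)$ and a degree $\le\deg(f_1)$; and $\operatorname{DgSp}_\approx(\mathfrak G_f)$ is not an isomorphism spectrum.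
\end{enumerate}
Moreover, \textup{(1)--(3)} hold for comeagerly many $f\in\omega^\omega$.
\end{theorem}

\begin{theorem}\label{thm:uniform}
For every structure $\mathcal M$ in a relational computable language $L$ there is a structure $\mathcal A$ in the language $L$ extended by three relation symbols \textup{(}so in a finite language if $L$ is finite\textup{)} such that
\begin{enumerate}
\item[(1)] there is a Turing functional sending each copy $\mathcal N$ of $\mathcal M$ to a structure $\mathcal A_{\mathcal N}\approx\mathcal A$ with $\mathcal A_{\mathcal N}\equiv_T\mathcal N$;
\item[(2)] there is a single Turing functional, not depending on $\mathcal M$ beyond its language, sending each $\mathcal C\approx\mathcal A$ to a copy of $\mathcal M$.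
\end{enumerate}
\end{theorem}

Sections~\ref{sec:generic}--\ref{sec:function} prove Theorem~\ref{thm:graph}, which contains Theorem~\ref{thm:main}(a). Sections~\ref{sec:knight}--\ref{sec:inclusion} prove Theorem~\ref{thm:uniform} and Theorem~\ref{thm:main}(b); they can be read independently of the first half.

\section{Conventions}\label{sec:conventions}

\subsection*{Oracle computations}
An oracle is a set $X\subseteq\omega$ or a function $X\in\omega^\omega$. We write $Y\le_T X$ if $Y$ is computable with oracle $X$. The set $W_e^X$ consists of the inputs on which the $e$-th oracle machine halts with oracle $X$; these are the sets \emph{c.e.\ in $X$}. A sequence $(G_v)_{v\in\omega}$ is \emph{uniformly c.e.\ in $X$} if $\{\langle v,n\rangle:n\in G_v\}$ is c.e.\ in $X$. For a finite string $\tau\in\omega^{<\omega}$, let $W_e^\tau$ be the set of $n$ on which the $e$-th machine halts in at most $|\tau|$ steps, asking only for values of the oracle below $|\tau|$ and receiving the values of $\tau$. The relation $n\in W_e^\tau$ is computable. A halting computation is finite, which gives the \emph{use principle}: $W_e^\tau\subseteq W_e^{\tau'}$ for $\tau\subseteq\tau'$, and $W_e^h=\bigcup_{\tau\subset h}W_e^\tau$ for $h\in\omega^\omega$.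 The halting set $0'$ decides every question of the form ``is there a finite object with a given computable property?'', uniformly in the property. A \emph{Turing functional} is an oracle machine, viewed as a map from oracles to the sets it computes from them. The space $\omega^\omega$ has the basic open sets $\{f:f\supset\tau\}$, and a set is \emph{comeager} if it contains a countable intersection of dense open sets.

\subsection*{Structures}
A \emph{copy} of $\mathcal M$ is a structure on $\omega$ isomorphic to $\mathcal M$. When $\mathcal M$ is considered only up to isomorphism, we replace its functions and constants by their graphs. This changes neither the isomorphism relation nor the degree of any copy, since the value of a function is found by a search through its graph. So such an $\mathcal M$ is assumed relational, in a computable and possibly infinite language. The structures whose bi-embeddability classes we study are relational by construction. The atomic diagram of a relational structure $\mathcal N$ is identified with the set of \emph{codes} $\langle R,\bar x\rangle\in\omega$ such that $\mathcal N\models R(\bar x)$, and we write $\mathcal N$ for this set when it is used as an oracle. The set of all codes is computable,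 and the \emph{entries} of the code $\langle R,\bar x\rangle$ are the numbers in $\bar x$. We call $\mathcal N$ \emph{$X$-computable} if $\mathcal N\le_T X$. For a permutation $g$ of $\omega$, the \emph{pullback} $g^*\mathcal N$ is defined by
\[
g^*\mathcal N\models R(\bar x)\iff\mathcal N\models R(g(\bar x)).
\]
Then $g$ is an isomorphism $g^*\mathcal N\to\mathcal N$, and $g^*\mathcal N$ is computable from $g$ and $\mathcal N$.

\section{Generic copies}\label{sec:generic}

To show that a family of degrees is not an isomorphism spectrum we have to defeat all structures $\mathcal M$ at once, so we need a property that every isomorphism spectrum has. The property comes from a copy obtained by shuffling $\mathcal M$ generically. Such a copy has no features beyond those forced by finitely many elements of $\mathcal M$, and those features are available to every other copy.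

\begin{lemma}\label{lem:generic}
Let $\mathcal M$ be a structure and $\mathcal F$ a countable family of subsets of $\omega$. There is a copy $\mathcal N$ of $\mathcal M$ such that whenever $W$ is c.e.\ in $\mathcal N$ and $W\subseteq B\in\mathcal F$, there is a set $H$ with $W\subseteq H\subseteq B$ that is c.e.\ in every copy of $\mathcal M$.
\end{lemma}

\begin{proof}
A \emph{condition} is a finite partial injection $p$ from $\omega$ to $\omega$. For a copy $\mathcal K$ of $\mathcal M$, say that $p$ \emph{puts $n$ into $W_k$ via $\mathcal K$} if the $k$-th machine halts on input $n$ in a computation in which every queried code $\langle R,\bar x\rangle$ has its entries in $\operatorname{dom}(p)$ and is answered according to whether $\mathcal K\models R(p(\bar x))$; queries about numbers that are not codes are answered negatively. Four facts follow from the definition.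
\begin{enumerate}
\item[(i)] If $p$ puts $n$ into $W_k$ via $\mathcal K$, so does every condition $q\supseteq p$.
\item[(ii)] For a permutation $g$, we have $n\in W_k^{g^*\mathcal M}$ if and only if some condition $q\subset g$ puts $n$ into $W_k$ via $\mathcal M$, since a halting computation asks finitely many questions.
\item[(iii)] The set of pairs $(q,n)$ such that $q$ puts $n$ into $W_k$ via $\mathcal K$ is c.e.\ in $\mathcal K$.
\item[(iv)] If $\theta\colon\mathcal M\to\mathcal K$ is an isomorphism, then $q$ puts $n$ into $W_k$ via $\mathcal M$ if and only if $\theta\circ q$ puts $n$ into $W_k$ via $\mathcal K$, since the answers are the same.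
\end{enumerate}
For $k\in\omega$ and $B\in\mathcal F$ let $U_{k,B}$ be the set of conditions that put some $n\notin B$ into $W_k$ via $\mathcal M$. List the countably many pairs $(k,B)$ and build conditions $p^0\subseteq p^1\subseteq\cdots$, starting from $p^0=\emptyset$. At step $s$, with $(k,B)$ the $s$-th pair, replace $p^s$ by an extension in $U_{k,B}$ if there is one and keep it otherwise; then extend further to $p^{s+1}$ with $s$ in its domain and range. The union $g$ is a permutation, and for every pair $(k,B)$ either some condition $p\subset g$ is in $U_{k,B}$, or some condition $p\subset g$ has no extension in $U_{k,B}$. Let $\mathcal N=g^*\mathcal M$.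

Let $W=W_k^{\mathcal N}\subseteq B\in\mathcal F$. By (ii), a condition $p\subset g$ in $U_{k,B}$ would give an element of $W\setminus B$. So some $p\subset g$ has no extension in $U_{k,B}$. Put
\[
H=\{n:\text{some condition }q\supseteq p\text{ puts }n\text{ into }W_k\text{ via }\mathcal M\}.
\]
Then $H\subseteq B$ by the choice of $p$. If $n\in W$, then by (ii) some $q\subset g$ puts $n$ into $W_k$, and by (i) so does $q\cup p\subset g$; thus $W\subseteq H$. Finally let $\theta\colon\mathcal M\to\mathcal K$ be an isomorphism. The map $q\mapsto\theta\circ q$ is a bijection from the extensions of $p$ onto the extensions of $\theta\circ p$. By (iv), $n\in H$ if and only if some condition $q'\supseteq\theta\circ p$ puts $n$ into $W_k$ via $\mathcal K$. The only parameter here is the finite object $\theta\circ p$, so $H$ is c.e.\ in $\mathcal K$ by (iii).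
\end{proof}

\begin{example}\label{ex:cones}
Let $X$ and $Y$ be Turing incomparable sets. The family of degrees above $\deg(X)$ or above $\deg(Y)$ is not an isomorphism spectrum. Suppose it is the spectrum of $\mathcal M$. Let $\widehat X=\{2n:n\in X\}\cup\{2n+1:n\notin X\}$, so that $\widehat X$ is c.e.\ in $Z$ if and only if $X\le_TZ$, and apply Lemma~\ref{lem:generic} to $\mathcal F=\{\widehat X,\widehat Y\}$. The copy $\mathcal N$ computes $X$, say. For $W=B=\widehat X$ the set $H$ can only be $\widehat X$, so every copy computes $X$, including a copy of degree $\deg(Y)$; this contradicts incomparability.
\end{example}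

The lemma turns ``every copy enumerates \emph{some} set of a given kind'' into ``\emph{one} set of this kind is enumerated by all copies''. So we look for a graph $\mathfrak G$ such that every $\mathcal B\approx\mathfrak G$ enumerates some set of a given kind, while two particular graphs in the class have no such set in common.

\section{Coding a chain up to cofinality}\label{sec:daisies}

Embeddings between daisies see inclusions only: if $S\subseteq S'$, then sending root to root and each petal to the petal of the same length embeds $D(S)$ into $D(S')$. (The map reflects edges because every edge of $D(S')$ lies on a petal and has an end other than the root; if that end is in the image, the whole petal is.) So the bi-embeddability class of $\mathfrak G(G)$ should remember the sequence $G$ only up to mutual domination under $\subseteq$. If some $G_i$ is maximal under inclusion among the members of $G$, then it is remembered exactly: a sequence $G'$ such that $G$ and $G'$ dominate each other has $G_i\subseteq G'_v\subseteq G_w$ for some $v,w$, and maximality gives $G'_v=G_i$. To leave no set that all graphs in the class must enumerate, we therefore want sequences without maximal members, and the simplest candidates are increasing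 chains
\[
S_0\subseteq S_1\subseteq S_2\subseteq\cdots,\qquad\bigcup_iS_i=\omega.
\]
Such a chain is $(S_i(f))_{i\in\omega}$ for the function $f$ sending $n$ to the least $i$ with $n\in S_i$.

Fix any $f\in\omega^\omega$ and write $S_i=S_i(f)$. Call a sequence $(G_v)_{v\in\omega}$ of sets \emph{cofinal} if every $G_v$ is contained in some $S_i$ and every $S_i$ is contained in some $G_v$. Call a set $H$ \emph{intermediate} if $S_0\subseteq H\subseteq S_j$ for some $j$. Every cofinal sequence has an intermediate member, namely any $G_v$ that contains $S_0$.

\begin{lemma}\label{lem:cofinal}
\begin{enumerate}
\item[(i)] If a cofinal sequence $G$ is uniformly c.e.\ in $Z$, then there is a $Z$-computable graph $\mathcal B\approx\mathfrak G_f$.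
\item[(ii)] If $\mathcal B\approx\mathfrak G_f$, then some cofinal sequence is uniformly c.e.\ in $\mathcal B$. In particular, some intermediate set is c.e.\ in $\mathcal B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We first build a $Z$-computable copy of $\mathfrak G(G)$ in stages, always taking the least unused numbers as new vertices. At stage $s=\langle i,k\rangle$ create a new vertex $r_{i,k}$, the root of the $k$-th copy of $D(G_i)$. Then, for each root $r_{i',k'}$ created so far and each $n<s$ that has been enumerated into $G_{i'}$ within $s$ steps and for which $r_{i',k'}$ has no petal of length $n+3$ yet, add a path on $n+2$ new vertices and join its two ends to $r_{i',k'}$. Every number is used eventually, and no edge is ever added between two vertices from earlier stages. So to decide whether $x$ and $y$ are adjacent, we run the construction until both have been used. The result is a copy of $\mathfrak G(G)$.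

It remains to show that $\mathfrak G(G)\approx\mathfrak G_f$. Choose $c(i)$ with $S_i\subseteq G_{c(i)}$, and embed the $k$-th copy of $D(S_i)$ into the $\langle i,k\rangle$-th copy of $D(G_{c(i)})$. Distinct components go into distinct components, so no new edges appear and this is an embedding $\mathfrak G_f\to\mathfrak G(G)$; this is the purpose of the infinitely many copies. Since every $G_v$ is contained in some $S_i$, the same argument with the roles exchanged embeds $\mathfrak G(G)$ into $\mathfrak G_f$.

(ii) For a vertex $v$ of $\mathcal B$ let $G_v=\{n:v\text{ lies on a cycle of length }n+3\}$. Searching for cycles shows that this sequence is uniformly c.e.\ in $\mathcal B$. Let $e\colon\mathcal B\to\mathfrak G_f$ be an embedding and suppose that $e(v)$ lies in a copy of $D(S_i)$. For $n\in G_v$, the vertex $e(v)$ lies on a cycle of length $n+3$ in this component, which is a petal by Lemma~\ref{lem:petals}; so $n\in S_i$. Thus $G_v\subseteq S_i$. Conversely, if $v$ is the image of a root of $D(S_i)$ under an embedding $\mathfrak G_f\to\mathcal B$, then the images of the petals show that $S_i\subseteq G_v$.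
\end{proof}

The two most obvious cofinal subchains are the even and the odd one, and they explain the definition of $f_0$ and $f_1$. For $x,i\in\omega$ we have $\lceil x/2\rceil\le i\iff x\le 2i$ and $\lfloor x/2\rfloor\le i\iff x\le 2i+1$. Hence
\begin{equation}\label{eq:halves}
S_{2i}=\{n:f_0(n)\le i\},\qquad S_{2i+1}=\{n:f_1(n)\le i\}.
\end{equation}
So $f_0$ describes the chain $(S_{2i})_i$ and $f_1$ describes the chain $(S_{2i+1})_i$ in the same way as $f$ describes $(S_i)_i$.

\section{Two oracles with no common intermediate set}\label{sec:function}

Each of $f_0$ and $f_1$ computes intermediate sets: $f_0$ computes $S_0$ and $f_1$ computes $S_1$. We now choose $f$ so that they have none in common.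

\begin{lemma}\label{lem:function}
Let $\mathcal Q$ be the set of $f\in\omega^\omega$ such that no set $H$ that is c.e.\ in $f_0$ and c.e.\ in $f_1$ satisfies $S_0(f)\subseteq H\subseteq S_j(f)$ for some $j$. Then $\mathcal Q$ is comeager and contains a function $f\le_T0'$.
\end{lemma}

Neither bound on $H$ can be dropped, since $\emptyset$ and $\omega$ are c.e. For the same reason every $f\in\mathcal Q$ is unbounded, so the chain has no largest member, as required in Section~\ref{sec:daisies}.

A function $f$ is in $\mathcal Q$ if and only if it satisfies, for all $e_0,e_1,j\in\omega$, the requirement
\[
R_{e_0,e_1,j}:\quad\text{not}\ \bigl[\,W_{e_0}^{f_0}=W_{e_1}^{f_1}\ \text{ and }\ S_0\subseteq W_{e_0}^{f_0}\subseteq S_j\,\bigr].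
\]
For a string $\sigma$, let $\sigma_0$ and $\sigma_1$ be obtained from $\sigma$ entrywise by $x\mapsto\lceil x/2\rceil$ and $x\mapsto\lfloor x/2\rfloor$. The idea is visible in the table of these two maps:
\[
\begin{array}{c|cccccc}
c&0&1&2&3&4&5\\ \hline
\lceil c/2\rceil&0&1&1&2&2&3\\
\lfloor c/2\rfloor&0&0&1&1&2&2
\end{array}
\]
Raising a value $f(n)$ from $c$ to $c+1$ is always invisible to one of the two oracles: to $f_1$ if $c$ is even and to $f_0$ if $c$ is odd.

\subsection*{The cases $j=0$ and $j=1$}
Suppose that $f$ has been defined on $n=|\sigma|$ arguments, as $\sigma$, and consider the value $f(n)$. Try $f(n)=0$ and ask whether $n\in W_{e_1}^{(\sigma^\frown0^\frown\rho)_1}$ for some string $\rho$. If not, keep $f(n)=0$: then $n\in S_0$, while $n$ never enters $W_{e_1}^{f_1}$, and the requirement holds. If so, fix a witness $\rho_0$ and pass to $\sigma^\frown1^\frown\rho_0$. The oracle $f_1$ does not notice, so $n\in W_{e_1}^{f_1}$ while $n\notin S_0$. This settles $j=0$. For $j=1$ the number $n$ is still allowed in the set, and we cannot raise $f(n)$ to $2$ without changing $f_1$. But if the two sets are to be equal, then $n$ must also enter $W_{e_0}^{f_0}$. So ask whether $n\in W_{e_0}^{(\sigma^\frown1^\frown\rho)_0}$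 for some $\rho\supseteq\rho_0$. If not, the two sets differ at $n$. If so, fix a witness $\rho_1$ and pass to $\sigma^\frown2^\frown\rho_1$, which $f_0$ does not notice: $n\in W_{e_0}^{f_0}$ and $n\notin S_1$. In general the equality of the two sets hands the number $n$ from one oracle to the other, and after each handover we can raise $f(n)$ by one.

\begin{proof}[Proof of Lemma~\ref{lem:function}]
We show that, given $\sigma$ and $(e_0,e_1,j)$, one can find with oracle $0'$, uniformly, a proper extension $\tau\supset\sigma$ such that every $f\supset\tau$ satisfies $R_{e_0,e_1,j}$. Let $n=|\sigma|$. Let $\epsilon(c)=1$ for even $c$ and $\epsilon(c)=0$ for odd $c$. Since $\lfloor c/2\rfloor=\lfloor(c+1)/2\rfloor$ for even $c$ and $\lceil c/2\rceil=\lceil(c+1)/2\rceil$ for odd $c$, we have, for all $c$ and $\rho$,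
\begin{equation}\label{eq:invisible}
(\sigma^\frown c^\frown\rho)_{\epsilon(c)}=(\sigma^\frown(c+1)^\frown\rho)_{\epsilon(c)}.
\end{equation}
Let $\rho_{-1}$ be the empty string. For $c=0,1,\dots,j$ in turn, ask $0'$ whether there is $\rho\supseteq\rho_{c-1}$ with
\[
n\in W_{e_{\epsilon(c)}}^{(\sigma^\frown c^\frown\rho)_{\epsilon(c)}}.
\]
If the answer is no, stop with $\tau=\sigma^\frown c^\frown\rho_{c-1}$. If it is yes, let $\rho_c$ be the first such $\rho$ found by a search, and continue. If all $j+1$ answers are yes, let $\tau=\sigma^\frown(j+1)^\frown\rho_j$.

Let $f\supset\tau$ and write $V_\epsilon=W_{e_\epsilon}^{f_\epsilon}$ for $\epsilon\in\{0,1\}$. Two observations cover all cases. First, if the answer at $c$ was no, then $n\notin V_{\epsilon(c)}$: otherwise, by the use principle, a long enough initial segment $\sigma^\frown c^\frown\rho$ of $f$ would have $\rho\supseteq\rho_{c-1}$ and give a positive answer. Second, if the answer at $c$ was yes and $\tau=\sigma^\frown(c+1)^\frown\rho_c$, then $n\in V_{\epsilon(c)}$ by \eqref{eq:invisible} and the use principle.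
\begin{itemize}
\item \emph{Stopped at $c=0$.} Then $f(n)=0$, so $n\in S_0$, but $n\notin V_1$. So $V_0=V_1$ and $S_0\subseteq V_0$ cannot both hold.
\item \emph{Stopped at $c\ge1$.} Then $n\in V_{\epsilon(c-1)}$ and $n\notin V_{\epsilon(c)}$. Since $\{\epsilon(c-1),\epsilon(c)\}=\{0,1\}$, we get $V_0\ne V_1$.
\item \emph{Never stopped.} Then $n\in V_{\epsilon(j)}$, and $n\notin S_j$ because $f(n)=j+1$. So $V_0=V_1$ and $V_0\subseteq S_j$ cannot both hold.
\end{itemize}
In each case $R_{e_0,e_1,j}$ holds. Going through a computable list of all triples and applying this step to the string built so far gives a $0'$-computable, strictly increasing sequence of strings whose union $f\le_T0'$ is in $\mathcal Q$. For comeagerness, the step shows that the union of those basic open sets all of whose elements satisfy $R_{e_0,e_1,j}$ is dense; it is open, and the intersection of these countably many sets is contained in $\mathcal Q$.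
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graph}]
By Lemma~\ref{lem:function} it suffices to prove (1)--(3) for every $f\in\mathcal Q$.

(1) By \eqref{eq:halves}, the sequence $(S_{2i})_i$ is uniformly computable in $f_0$ and $(S_{2i+1})_i$ is uniformly computable in $f_1$. Both are cofinal because the chain is increasing, so Lemma~\ref{lem:cofinal}(i) applies. This part does not use $f\in\mathcal Q$.

(2) Let $\mathcal M$ have an $f_0$-computable copy and an $f_1$-computable copy. Let $\mathcal N$ be the copy given by Lemma~\ref{lem:generic} for $\mathcal F=\{S_j:j\in\omega\}$. Suppose that $\deg(\mathcal N)=\deg(\mathcal B)$ for some $\mathcal B\approx\mathfrak G_f$. By Lemma~\ref{lem:cofinal}(ii) there is a set $W$ c.e.\ in $\mathcal B$, hence in $\mathcal N$, with $S_0\subseteq W\subseteq S_j$ for some $j$. By the choice of $\mathcal N$ there is $H$ with $S_0\subseteq W\subseteq H\subseteq S_j$ that is c.e.\ in every copy of $\mathcal M$. Applied to the two given copies, this makes $H$ c.e.\ in $f_0$ and in $f_1$, contradicting $f\in\mathcal Q$.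

(3) If $\operatorname{DgSp}_{\cong}(\mathcal M)$ contains a degree $\le\deg(f_0)$ and a degree $\le\deg(f_1)$, then (2) gives a degree in $\operatorname{DgSp}_{\cong}(\mathcal M)$ outside $\operatorname{DgSp}_\approx(\mathfrak G_f)$. This is the first claim. By (1), the family $\operatorname{DgSp}_\approx(\mathfrak G_f)$ itself contains a degree $\le\deg(f_0)$ and a degree $\le\deg(f_1)$, so by the first claim it is not an isomorphism spectrum.
\end{proof}

\section{Trivial and nontrivial structures}\label{sec:knight}

We turn to the inclusion. The construction in the next two sections shows that every structure in a certain bi-embeddability class \emph{computes} a copy of $\mathcal M$. To conclude that its degree \emph{is} the degree of a copy, we need the spectrum of $\mathcal M$ to be closed upward, and this holds with one family of exceptions. Call a relational structure $\mathcal M$ \emph{trivial} if there is a finite set $F\subseteq\omega$ such that every permutation of $\omega$ fixing $F$ pointwise is an automorphism of $\mathcal M$. Triviality is invariant under isomorphism. The following dichotomy is due to Knight \cite{Knight}; we include a proof for completeness.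

\begin{lemma}[Knight]\label{lem:knight}
If $\mathcal M$ is trivial, then all its copies have the same degree. Otherwise $\operatorname{DgSp}_{\cong}(\mathcal M)$ is closed upward.
\end{lemma}

The second statement is easy to see for a linear order $\mathcal N\le_TX$. Define a permutation $g$ by sending $2s$ and $2s+1$ to the two least numbers not yet in the range, in such a way that $g(2s)$ precedes $g(2s+1)$ in $\mathcal N$ if and only if $s\in X$. Then $g^*\mathcal N\equiv_TX$. In general only some pairs of elements can be told apart, and only with the help of a relation and of further elements that have to be searched for. The difficulty is that the copy, which does not know the search, must find the same relation and know where the next pair begins.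

\begin{proof}
\emph{Trivial case.} Let $F$ be listed as $\bar a$, let $\theta\colon\mathcal M\to\mathcal N$ be an isomorphism and $\bar b=\theta(\bar a)$. If the tuples $\bar x\bar a$ and $\bar x'\bar a$ have the same pattern of equalities, then $\bar x\bar a\mapsto\bar x'\bar a$ is a finite partial injection; it extends to a permutation fixing $F$, so $\mathcal M\models R(\bar x)\iff\mathcal M\models R(\bar x')$. Given $R$ and $\bar y$, compute a tuple $\bar x$ such that $\bar x\bar a$ has the same pattern as $\bar y\bar b$. So does $\theta^{-1}(\bar y)\bar a$, and therefore
\[
\mathcal N\models R(\bar y)\iff\mathcal M\models R(\theta^{-1}(\bar y))\iff\mathcal M\models R(\bar x).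
\]
Thus $\mathcal N\le_T\mathcal M$. Since $\mathcal N$ is trivial as well, the same argument gives $\mathcal M\le_T\mathcal N$.

\emph{Nontrivial case.} Let $\mathcal N$ be a copy of $\mathcal M$ and $\mathcal N\le_TX$ for a set $X$. We build a copy $\mathcal K\equiv_TX$.

First, for each finite $F$ there are distinct $u,v\notin F$ such that the transposition $(u\ v)$ is not an automorphism of $\mathcal N$. Otherwise every permutation that fixes $F$ and moves finitely many points is an automorphism, being a product of such transpositions. An arbitrary permutation $\pi$ fixing $F$ agrees on any given tuple $\bar x$ with one of these (extend the restriction of $\pi$ to $F\cup\bar x$ to a permutation of the finite set $F\cup\bar x\cup\pi(\bar x)$), so $R(\bar x)\iff R(\pi(\bar x))$ holds in $\mathcal N$. Then $\mathcal N$ would be trivial.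

For $c\in\omega$ let $b(c)$ be the least number greater than all entries of all codes $\le c$; the function $b$ is computable and nondecreasing. We build injections $g_s\colon\{0,\dots,m_s-1\}\to\omega$ with $g_s\subset g_{s+1}$ and $m_0=0$. At stage $s$ let $m=m_s$ and let $t$ be the transposition $(m\ \,m{+}1)$. For an injection $\gamma$ defined on $\bar z$ and $t(\bar z)$, call the code $\langle R,\bar z\rangle$ \emph{differing for $\gamma$} if $R(\gamma(\bar z))$ and $R(\gamma(t(\bar z)))$ have different truth values in $\mathcal N$. Using $\mathcal N$, search for an injection $g'\supset g_s$ with domain $\{0,\dots,M'-1\}$ and a code $c_0$ that is differing for $g'$, such that $M'\ge\max(m+2,b(c_0))$.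

The search succeeds. Take $u,v\notin\operatorname{ran}(g_s)$ and $R,\bar y$ such that $R(\bar y)$ and $R((u\ v)(\bar y))$ have different truth values in $\mathcal N$. Send $m,m+1$ to $u,v$, send further numbers to the entries of $\bar y$ that are not yet in the range, and let $\bar z$ be the preimage of $\bar y$. For the map $g'$ so obtained, $g'\circ t=(u\ v)\circ g'$, so $c_0=\langle R,\bar z\rangle$ is differing; now extend $g'$ injectively until its domain contains all numbers below $b(c_0)$.

Let $c^*=\langle R^*,\bar z^*\rangle\le c_0$ be the least code that is differing for $g'$, and let $M^*=\max(m+2,b(c^*))\le M'$. The injection $g'\circ t$ also extends $g_s$. Since $t\circ t$ is the identity, passing from $g'$ to $g'\circ t$ exchanges the two truth values in the definition of ``differing''; so the same codes $\le c_0$ are differing, and the truth value of $R^*$ at the image of $\bar z^*$ is flipped. Let $g''$ be the restriction to $\{0,\dots,M^*-1\}$ of the one of $g'$ and $g'\circ t$ for which $\mathcal N\models R^*(g''(\bar z^*))\iff s\in X$. Let $g_{s+1}$ extend $g''$ by sending $M^*$ to the least number outside the range of $g''$, so that $m_{s+1}=M^*+1$. We cut back from $M'$ to $M^*$ because $M^*$ is determined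 by $m$ and $c^*$, whereas $M'$ depends on the search.

The last clause makes $g=\bigcup_sg_s$ surjective, so $g$ is a permutation, $g\le_TX$, and $\mathcal K=g^*\mathcal N\le_TX$. Conversely, suppose that $m_s$ is known. A code $\langle R,\bar z\rangle$ is differing for $g$ if and only if $R(\bar z)$ and $R(t(\bar z))$ have different truth values in $\mathcal K$, which $\mathcal K$ decides. For codes $\le c^*$ the entries of $\bar z$ and $t(\bar z)$ are below $M^*$, where $g$ agrees with $g''$. So $c^*$ is the least code that is differing for $g$, and $\mathcal K$ finds it. Then $s\in X\iff\mathcal K\models R^*(\bar z^*)$, and $m_{s+1}=\max(m_s+2,b(c^*))+1$. By recursion on $s$, $X\le_T\mathcal K$.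
\end{proof}

\section{A forest whose branches list $\omega$}\label{sec:forest}

We want a structure $\mathcal A$ whose bi-embeddability class behaves like the isomorphism class of $\mathcal M$. This asks for two things that pull in opposite directions: every $\mathcal C\approx\mathcal A$ must retain all elements of $\mathcal M$, and every copy of $\mathcal M$ must produce a member of the class. Two simple attempts achieve one each.

\emph{One list.} Expand $\mathcal M$ by the relations $x=0$ and $y=x+1$. The only self-embedding of the expansion is the identity, so, as in Example~\ref{ex:rigid}, bi-embeddable structures are isomorphic and no element is lost. But every copy of the expansion computes its isomorphism with the expansion by following successors, and hence computes the particular presentation $\mathcal M$. This captures $\operatorname{DgSp}_{\cong}(\mathcal M)$ only if $\deg(\mathcal M)$ is its least element.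

\emph{All sequences.} Take the nonempty finite sequences of numbers with the parent relation, and let each sequence play the role of the element of $\mathcal M$ given by its last entry. No presentation is preferred now, since an isomorphism between copies of $\mathcal M$ acts entrywise on sequences. But if $e$ embeds $\mathcal M$ into its restriction to a set $Y\subsetneq\omega$, then $\sigma\mapsto e\circ\sigma$ embeds everything into the substructure of sequences with entries in $Y$, and from that substructure we read off only the restriction of $\mathcal M$ to $Y$.

What we need is a forest with named nodes in which \emph{every} infinite branch mentions every name, and which is still symmetric in the names. The first property can be enforced by a local rule: from step $x$ on, the number $x$ carries a timer with values in a well-order, which must decrease at each step until $x$ has been named. The rule breaks the symmetry, because the timers start at different steps. Bi-embeddability is what allows us to repair this.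

\subsection*{The smallest case: exchanging $0$ and $1$}
Let $p_i(x)$ be the value of the timer of $x\le i$ at step $i$, and let $f$ exchange the names $0$ and $1$. To map a node to a node with the names changed by $f$, we must supply new timers $p_i'$. For $i\ge1$ take $p'_i(0)=p_i(1)$, $p'_i(1)=p_i(0)$ and $p'_i(x)=p_i(x)$ for $2\le x\le i$. The value $p'_0(0)$ has no model, since $p_0(1)$ does not exist. It can depend only on the root, if the map is to respect parents, and it must exceed $p'_1(0)=p_1(1)$ for all children, where $p_1(1)$ is unconstrained. If the timers take values in $\omega$, then $p_0'(0)$ must be at least $\omega$. So each such map needs room above all values used so far. We provide it by bounding the values on each tree of the forest by an ordinal $\omega\cdot(\tau+1)$ and by sending trees of level $\tau$ to trees of level $\tau+1$. Also, the value $p_0(0)$ has been discarded, so to keep the map injective each step carries a free label $d_i$ in which the old data is stored.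

\subsection*{The forest}
Order $\omega\times\omega$ lexicographically; this is a well-order. Let $\Omega_\tau=\{0,\dots,\tau\}\times\omega$. Every element of $\Omega_\tau$ is below every pair $(\tau+1,k)$. Let $T$ be the set of all
\[
\sigma=\bigl(\tau;\,(n_0,d_0,p_0),\dots,(n_{\ell-1},d_{\ell-1},p_{\ell-1})\bigr)
\]
with $\ell\ge1$, $\tau,n_i,d_i\in\omega$ and $p_i\colon\{0,\dots,i\}\to\Omega_\tau$, such that
\begin{equation}\label{eq:timer}
p_{i+1}(x)<p_i(x)\quad\text{whenever }i+1<\ell,\ x\le i\text{ and }x\notin\{n_0,\dots,n_{i+1}\}.
\end{equation}
The number $\ell$ is the \emph{length} of $\sigma$ and $n(\sigma)=n_{\ell-1}$ is its \emph{name}. If $\ell=1$, then $\sigma$ is a \emph{root}; condition \eqref{eq:timer} is empty for roots. If $\ell\ge2$, then deleting the last triple gives an element of $T$, the \emph{parent} of $\sigma$. A \emph{branch} is a sequence $\sigma_1,\sigma_2,\dots$ in $T$ such that $\sigma_1$ is a root and $\sigma_\ell$ is the parent of $\sigma_{\ell+1}$ for all $\ell$. The set $T$ is an infinite computable set of finite objects, and we identify it with $\omega$ by a computable bijection; names, roots and parents are then computable.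

\begin{lemma}\label{lem:branches}
Branches exist, and on every branch every $x\in\omega$ occurs as a name.
\end{lemma}

\begin{proof}
Take $\tau=0$, $n_i=i$, $d_i=0$ and $p_i$ constant with value $(0,0)$. For $x\le i$ we have $x=n_x\in\{n_0,\dots,n_{i+1}\}$, so \eqref{eq:timer} demands nothing, and the finite initial segments of this sequence form a branch. For the second claim, a branch consists of the initial segments of one infinite sequence $(\tau;(n_i,d_i,p_i)_{i\in\omega})$. If $x\ne n_i$ for all $i$, then \eqref{eq:timer} applies to $x$ and every $i\ge x$, and $p_x(x)>p_{x+1}(x)>\cdots$ is an infinite descending sequence in a well-order.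
\end{proof}

\begin{lemma}\label{lem:permutation}
For every permutation $f$ of $\omega$ there is an injection $h\colon T\to T$ with $n(h(\sigma))=f(n(\sigma))$ that preserves and reflects the relations ``is a root'' and ``is the parent of''.
\end{lemma}

\begin{proof}
For $\sigma=(\tau;(n_i,d_i,p_i)_{i<\ell})$ let $h(\sigma)=(\tau+1;(n_i',d_i',p_i')_{i<\ell})$, where $n_i'=f(n_i)$, the number $d_i'$ is a code for the triple $(n_i,d_i,p_i)$, and for $y\le i$, with $x=f^{-1}(y)$,
\[
p_i'(y)=\begin{cases}p_i(x)&\text{if }x\le i,\\(\tau+1,\;x-i)&\text{if }x>i.\end{cases}
\]
In words, the timer of $y$ copies the timer of $x$ once that has started, and until then it counts down, at the new level, the steps that remain. All values lie in $\Omega_{\tau+1}$. To verify \eqref{eq:timer} for $h(\sigma)$, let $i+1<\ell$, $y\le i$ and $y\notin\{n'_0,\dots,n'_{i+1}\}$. Then $x=f^{-1}(y)\notin\{n_0,\dots,n_{i+1}\}$.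
\begin{itemize}
\item If $x\le i$, then $p'_{i+1}(y)=p_{i+1}(x)<p_i(x)=p'_i(y)$ by \eqref{eq:timer} for $\sigma$.
\item If $x=i+1$, then $p'_{i+1}(y)=p_{i+1}(x)\in\Omega_\tau$ lies below $(\tau+1,1)=p'_i(y)$.
\item If $x>i+1$, then $p'_{i+1}(y)=(\tau+1,x-i-1)<(\tau+1,x-i)=p'_i(y)$.
\end{itemize}
So $h(\sigma)\in T$, and its name is $f(n(\sigma))$. The map $h$ is injective because $\sigma$ can be read off from $\tau+1$ and the labels $d'_i$. It preserves length, so it preserves and reflects roots. The $i$-th triple of $h(\sigma)$ depends only on $\tau$, $i$ and the $i$-th triple of $\sigma$, so $h$ sends the parent of $\sigma$ to the parent of $h(\sigma)$. Conversely, if $h(\sigma')$ is the parent of $h(\sigma)$, then $\sigma$ has length at least $2$ and so has a parent $\pi$; then $h(\pi)=h(\sigma')$, and $\pi=\sigma'$ by injectivity.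
\end{proof}

The map $h$ is never surjective, as it misses all trees of level $0$; this is the point at which isomorphism is traded for bi-embeddability. The permutation $f$ is arbitrary, and only the existence of $h$ will be used.

\section{Spreading a structure over the forest}\label{sec:inclusion}

Let $\mathcal M$ be a structure in a relational language $L$. For a copy $\mathcal N$ of $\mathcal M$, let $\mathcal A_{\mathcal N}$ be the structure with universe $T$ in the language $L\cup\{\mathrm{Rt},\mathrm{Par},\mathrm{Eq}\}$, where $\mathrm{Rt}$ and $\mathrm{Par}$ are the root and parent relations, $\mathrm{Eq}(\sigma,\sigma')$ holds if and only if $n(\sigma)=n(\sigma')$, and for $R\in L$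
\[
\mathcal A_{\mathcal N}\models R(\sigma_1,\dots,\sigma_r)\iff\mathcal N\models R(n(\sigma_1),\dots,n(\sigma_r)).
\]
Each element of $\mathcal N$ is the name of many nodes, and $\mathrm{Eq}$ records which nodes stand for the same element. Put $\mathcal A=\mathcal A_{\mathcal M}$.

\begin{proof}[Proof of Theorem~\ref{thm:uniform}]
(1) Names, roots and parents are computable, so the definition above is a Turing functional sending $\mathcal N$ to $\mathcal A_{\mathcal N}$; in particular $\mathcal A_{\mathcal N}\le_T\mathcal N$. Conversely, let $\sigma^x$ be the root $(0;(x,0,p))$ with $p(0)=(0,0)$. It has name $x$ and is computable from $x$, and $\mathcal N\models R(x_1,\dots,x_r)$ if and only if $\mathcal A_{\mathcal N}\models R(\sigma^{x_1},\dots,\sigma^{x_r})$. So $\mathcal N\le_T\mathcal A_{\mathcal N}$.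

Let $f\colon\mathcal N\to\mathcal N'$ be an isomorphism between copies of $\mathcal M$ and let $h$ be given by Lemma~\ref{lem:permutation}. Then $h$ is injective and preserves and reflects $\mathrm{Rt}$ and $\mathrm{Par}$. It does the same for $\mathrm{Eq}$, since $n(\sigma)=n(\sigma')\iff f(n(\sigma))=f(n(\sigma'))$, and for $R\in L$, since
\[
\mathcal N\models R(n(\sigma_1),\dots,n(\sigma_r))\iff\mathcal N'\models R\bigl(n(h(\sigma_1)),\dots,n(h(\sigma_r))\bigr).
\]
So $h$ embeds $\mathcal A_{\mathcal N}$ into $\mathcal A_{\mathcal N'}$. Applying this to an isomorphism $\mathcal N\to\mathcal M$ and to its inverse gives $\mathcal A_{\mathcal N}\approx\mathcal A$.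

(2) Let $\mathcal C\approx\mathcal A$, with embeddings $i\colon\mathcal C\to\mathcal A$ and $j\colon\mathcal A\to\mathcal C$. For $c\in\mathcal C$ put $\nu(c)=n(i(c))$. Since $i$ is an embedding,
\begin{equation}\label{eq:nu}
\mathcal C\models\mathrm{Eq}(c,c')\iff\nu(c)=\nu(c'),\qquad\mathcal C\models R(\bar c)\iff\mathcal M\models R(\nu(\bar c))\quad(R\in L).
\end{equation}
The key point is that $\nu\colon\mathcal C\to\omega$ is surjective. By Lemma~\ref{lem:branches} there is a branch $\sigma_1,\sigma_2,\dots$ in $T$. The embedding $i\circ j$ of $\mathcal A$ into itself preserves $\mathrm{Rt}$ and $\mathrm{Par}$, so $i(j(\sigma_1)),i(j(\sigma_2)),\dots$ is again a branch. By Lemma~\ref{lem:branches}, every $x\in\omega$ is the name of some $i(j(\sigma_\ell))$, that is, $x=\nu(j(\sigma_\ell))$.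

Let $C_0$ be the set of $c\in\omega$ such that $\mathcal C\models\mathrm{Eq}(c',c)$ for no $c'<c$. By \eqref{eq:nu}, $C_0$ consists of the least element of each nonempty fiber of $\nu$, so $\nu$ maps $C_0$ bijectively onto $\omega$. In particular $C_0$ is infinite; let $c_0<c_1<\cdots$ be its elements, listed computably in $\mathcal C$. Define an $L$-structure $\mathcal K$ on $\omega$ by
\[
\mathcal K\models R(x_1,\dots,x_r)\iff\mathcal C\models R(c_{x_1},\dots,c_{x_r}).
\]
By \eqref{eq:nu}, the bijection $x\mapsto\nu(c_x)$ is an isomorphism $\mathcal K\to\mathcal M$. The passage from $\mathcal C$ to $\mathcal K$ uses neither $i$, $j$ nor $\mathcal M$; it is one Turing functional, determined by the language.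
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (a) is contained in Theorem~\ref{thm:graph}(3). For (b) we may assume that $\mathcal M$ is relational.

Suppose first that $\mathcal M$ is nontrivial, and let $\mathcal A$ be as in Theorem~\ref{thm:uniform}. If $\mathcal N\cong\mathcal M$, then $\deg(\mathcal N)=\deg(\mathcal A_{\mathcal N})$ and $\mathcal A_{\mathcal N}\approx\mathcal A$, so $\operatorname{DgSp}_{\cong}(\mathcal M)\subseteq\operatorname{DgSp}_\approx(\mathcal A)$. If $\mathcal C\approx\mathcal A$, then $\mathcal C$ computes a copy of $\mathcal M$, and $\deg(\mathcal C)\in\operatorname{DgSp}_{\cong}(\mathcal M)$ by the upward closure in Lemma~\ref{lem:knight}. This is the only use of nontriviality.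

Suppose now that $\mathcal M$ is trivial. By Lemma~\ref{lem:knight}, $\operatorname{DgSp}_{\cong}(\mathcal M)=\{\mathbf d\}$ for a single degree $\mathbf d$. Fix a set $X\in\mathbf d$ and let $\mathcal A$ be the structure with unary predicates $P_n$, $n\in\omega$, where $P_n^{\mathcal A}=\omega$ if $n\in X$ and $P_n^{\mathcal A}=\emptyset$ otherwise. Then $\mathcal A\equiv_TX$. If $e\colon\mathcal B\to\mathcal A$ is an embedding, then $\mathcal B\models P_n(x)\iff\mathcal A\models P_n(e(x))\iff n\in X$ for all $n$ and $x$, so $\mathcal B=\mathcal A$. Hence $\operatorname{DgSp}_\approx(\mathcal A)=\{\mathbf d\}$.
\end{proof}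

\begin{remark}
The separate treatment of trivial structures cannot be avoided with this construction. The structure $\mathcal A_{\mathcal M}$ has infinitely many roots and infinitely many other nodes, and exchanging a root with another node is not an automorphism, so $\mathcal A_{\mathcal M}$ is never trivial. By Lemma~\ref{lem:knight}, $\operatorname{DgSp}_\approx(\mathcal A_{\mathcal M})$ contains all degrees above $\deg(\mathcal A_{\mathcal M})$ and is not a singleton.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FRS}
Ekaterina Fokina, Dino Rossegger and Luca San Mauro,
\emph{Bi-embeddability spectra and bases of spectra},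
arXiv:1808.05451 (2018).

\bibitem{Knight}
Knight,
\emph{Degrees coded in jumps of orderings},
J. Symb. Logic 51 (1986).

\end{thebibliography}
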